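\title{The zero set of the Kobayashi--Royden pseudometric of the spectral unit ball: a counterexample and the tangent cone}

\begin{abstract}
Let $\Omega_n$ be the set of complex $n\times n$ matrices of spectral radius less than $1$. It has been conjectured that the Kobayashi--Royden pseudometric of $\Omega_n$ vanishes at $(A;B)$ if and only if some entire curve in $\Omega_n$ passes through $A$ with derivative $B$, and that in this case $B$ lies in the tangent cone at $A$ to the isospectral variety of $A$. We show that the equivalence fails for every $n\ge 10$. The consequence about the tangent cone is nevertheless true for all $n$, $A$ and $B$, and we give explicit equations of that cone. The equivalence does hold when each eigenvalue of $A$ has at most two Jordan blocks or has only Jordan blocks of size $1$, hence for all $n\le 3$.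
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathcal M_n$ be the set of all $n\times n$ complex matrices. For $A\in\mathcal M_n$ let $r(A)$ be its spectral radius, and let
\[
\Omega_n=\{A\in\mathcal M_n:\ r(A)<1\}
\]
be the spectral unit ball. With $\mathbb D$ the unit disc, the Kobayashi--Royden pseudometric of $\Omega_n$ at $A\in\Omega_n$, $B\in\mathcal M_n$ is
\[
k_{\Omega_n}(A;B)=\inf\{|\alpha|:\ \exists\,\varphi\in\mathcal O(\mathbb D,\Omega_n),\ \varphi(0)=A,\ \alpha\varphi'(0)=B\}.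
\]
Rescaling the disc, we see that $1/k_{\Omega_n}(A;B)$ (with $1/0=\infty$) is the supremum of the radii $R$ for which the disc of radius $R$ can be mapped holomorphically into $\Omega_n$ with value $A$ and derivative $B$ at the center. So $k_{\Omega_n}(A;B)=0$ means that there are arbitrarily large discs in $\Omega_n$ through $A$ in the direction $B$.

An obvious reason for this is an \emph{entire} curve $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ with $\varphi(0)=A$, $\varphi'(0)=B$: the maps $\zeta\mapsto\varphi(R\zeta)$, $R\to\infty$, show that $k_{\Omega_n}(A;B)=0$. Such curves are very restricted. Let $\sigma=(\sigma_1,\dots,\sigma_n):\mathcal M_n\to\mathbb C^n$, where $\sigma_k(X)$ is the $k$-th elementary symmetric function of the eigenvalues of $X$, counted with multiplicity. On $\Omega_n$ we have $|\sigma_k|\le\binom nk$, so $\sigma\circ\varphi$ is constant by Liouville's theorem, and $\varphi(\mathbb C)$ lies in the \emph{isospectral variety}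
\[
L_A=\{X\in\mathcal M_n:\ \sigma(X)=\sigma(A)\}\subset\Omega_n .
\]
In particular $B$ lies in the tangent cone $C_A$ to $L_A$ at $A$. This is the set of all limits of $t_j(X_j-A)$ with $X_j\in L_A$, $X_j\to A$, $t_j\in\mathbb C$.

Is an entire curve the only reason? From larger and larger discs one would like to extract a limiting entire curve. But $L_A$ is invariant under conjugation and usually unbounded, and Montel's theorem applies to $\sigma\circ\varphi$ only, not to $\varphi$. The following was conjectured in \cite{NT}.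

\medskip
\noindent\textbf{Conjecture.} \emph{$k_{\Omega_n}(A;B)=0$ if and only if there is $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ with $\varphi(0)=A$ and $\varphi'(0)=B$. In particular, if $k_{\Omega_n}(A;B)=0$, then $B\in C_A$.}
\medskip

We show that the equivalence is false in general, while the consequence $B\in C_A$ is always true. We say that a holomorphic map $\psi$ defined near $0\in\mathbb C$ has \emph{$1$-jet} $(A,B)$ if $\psi(0)=A$ and $\psi'(0)=B$.

\begin{theorem}\label{thm:counter}
Let $\mathbb C^{10}$ have basis $a_0,a_1,a_2,\,b_0,\dots,b_4,\,c_0,c_1$, and let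
\[
A:\quad a_0\mapsto a_1\mapsto a_2\mapsto0,\qquad b_0\mapsto b_1\mapsto b_2\mapsto b_3\mapsto b_4\mapsto0,\qquad c_0\mapsto c_1\mapsto0,
\]
\[
B:\quad a_2\mapsto a_1,\qquad b_4\mapsto-a_1,\qquad c_1\mapsto-a_0-c_0,\qquad B=0\ \text{on the other basis vectors}.
\]
Then $k_{\Omega_{10}}(A;B)=0$, but there is no $\varphi\in\mathcal O(\mathbb C,\Omega_{10})$ with $1$-jet $(A,B)$; there is not even a holomorphic germ at $0$ with values in $L_A$ and this $1$-jet.

For $n>10$ let $A_n=A\oplus\operatorname{diag}(\mu_1,\dots,\mu_{n-10})$ with distinct $\mu_i\in\mathbb D\setminus\{0\}$, and let $B_n=B\oplus0$. Then $k_{\Omega_n}(A_n;B_n)=0$, and again there is no $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ with $1$-jet $(A_n,B_n)$.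
\end{theorem}

For the next theorem let $\mu_\nu$ $(\nu=1,2,\dots)$ be the distinct eigenvalues of $A$, with multiplicities $n_\nu$, spectral projections $\Pi_\nu$ and generalized eigenspaces $E_\nu=\operatorname{im}\Pi_\nu$. Let $A_\nu=(A-\mu_\nu)|_{E_\nu}$ be the nilpotent part of $A$ on $E_\nu$, with Jordan blocks of sizes $p_1^\nu\ge p_2^\nu\ge\cdots$, and for $B\in\mathcal M_n$ let $B_\nu=\Pi_\nu B|_{E_\nu}$ be the $\nu$-th diagonal block of $B$. For $1\le k\le n_\nu$ put
\[
d_{\nu,k}=\min\{d:\ p_1^\nu+\dots+p_d^\nu\ge k\},\qquad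
P_{\nu,k}(B)=\text{the coefficient of }s^{d_{\nu,k}}\text{ in }\sigma_k(A_\nu+sB_\nu).
\]
These are $n$ homogeneous polynomials in $B$. We shall see in Lemma~\ref{lem:order} that $s^{d_{\nu,k}}$ is the lowest power of $s$ that can occur in $\sigma_k(A_\nu+sB_\nu)$, so the $P_{\nu,k}$ are initial forms.

\begin{theorem}\label{thm:cone}
For all $n\ge1$, $A\in\Omega_n$ and $B\in\mathcal M_n$: if $k_{\Omega_n}(A;B)=0$, then $B\in C_A$. Moreover, $C_A$ is the common zero set of the $n$ forms $P_{\nu,k}$.
\end{theorem}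

\begin{theorem}\label{thm:positive}
Suppose that each eigenvalue of $A\in\Omega_n$ either has at most two Jordan blocks or has all its Jordan blocks of size $1$. Then for every $B$: $k_{\Omega_n}(A;B)=0$ if and only if there is $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ with $1$-jet $(A,B)$. In particular the conjecture holds for $n\le3$.
\end{theorem}

For $n\le3$ the hypothesis is automatic: an eigenvalue with more than two Jordan blocks has multiplicity $3$ and blocks of size $1$. We do not decide whether the equivalence holds for all $A$ when $4\le n\le9$.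

\medskip
\noindent\textbf{The idea.}
For a germ $\psi(\zeta)=A+\zeta B+\zeta^2X_2+\zeta^3X_3+\cdots$, the condition that $\psi$ has values in $L_A$ is an infinite system of polynomial equations in the unknowns $X_2,X_3,\dots$. The condition $k_{\Omega_n}(A;B)=0$ implies that the same equations can be solved \emph{approximately}, with errors tending to $0$ (Lemma~\ref{lem:discs}). A polynomial system can be solvable approximately but not exactly. The simplest example is
\begin{equation}\label{eq:toy}
v=0,\qquad vz=-1,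
\end{equation}
with approximate solutions $v=\varepsilon$, $z=-1/\varepsilon$. In Theorem~\ref{thm:counter} the pair $(A,B)$ is chosen so that the equations force this system on two of the unknowns. By contrast, in Theorem~\ref{thm:positive} the equations that matter are linear in the unknowns, and for finitely many linear equations approximate and exact solvability agree.

\section{Growing discs, and an example by hand}\label{sec:discs}

\begin{lemma}\label{lem:discs}
Let $k_{\Omega_n}(A;B)=0$ and $B\ne0$. Then there are holomorphic maps $\psi_j$ from neighborhoods of the closed unit disc to $\Omega_n$, with $1$-jet $(A,B)$, such that $\sigma\circ\psi_j\to\sigma(A)$ uniformly on $|\zeta|\le1$. In particular, for all $k$ and all $m\ge1$, the coefficient of $\zeta^m$ in $\sigma_k\circ\psi_j$ tends to $0$.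
\end{lemma}

\begin{proof}
Choose $\varphi_j\in\mathcal O(\mathbb D,\Omega_n)$ and $\alpha_j\to0$ with $|\alpha_j|<1$, $\varphi_j(0)=A$, $\alpha_j\varphi_j'(0)=B$. Since $B\ne0$, $\alpha_j\ne0$. Put $\psi_j(\zeta)=\varphi_j(\alpha_j\zeta)$ for $|\zeta|<1/|\alpha_j|$. The function $\sigma_k\circ\varphi_j-\sigma_k(A)$ vanishes at $0$ and is bounded by $2\binom nk$ on $\mathbb D$, so the Schwarz lemma gives $|\sigma_k(\psi_j(\zeta))-\sigma_k(A)|\le2\binom nk|\alpha_j|$ for $|\zeta|\le1$. The last claim is Cauchy's estimate.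
\end{proof}

\subsection{An illustration}\label{sec:example}
The following example, which is not used in the proofs, shows the mechanism of approximate solutions and how unbounded coefficients enter. Let $n=3$, $A=E_{21}$ (a single entry $1$ in row $2$, column $1$) and $B_\delta=\operatorname{diag}(0,1,-1)-\delta E_{13}$. We check that for $\delta\ne0$ there is an entire curve in $\Omega_3$ with $1$-jet $(A,B_\delta)$, so that $k_{\Omega_3}(A;B_\delta)=0$, whereas $k_{\Omega_3}(A;B_0)\ne0$, although $B_0\in C_A$.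

For $\delta\ne0$ let
\[
\varphi_\delta(\zeta)=\begin{pmatrix}0&-\zeta^2&-\delta\zeta\\1&\zeta&0\\0&-\delta^{-1}\zeta^2&-\zeta\end{pmatrix}.
\]
Its $1$-jet is $(A,B_\delta)$. Its trace is $0$; the principal $2$-minors are $\zeta^2$ (rows $1,2$), $0$ (rows $1,3$) and $-\zeta^2$ (rows $2,3$), with sum $0$; and $\det\varphi_\delta(\zeta)=-\det\begin{pmatrix}-\zeta^2&-\delta\zeta\\-\delta^{-1}\zeta^2&-\zeta\end{pmatrix}=0$. So $\varphi_\delta(\zeta)$ is nilpotent for every $\zeta$.

With $\delta_j=1/j$ and $s_j=\delta_j^2$ we have $X_j=\varphi_{\delta_j}(s_j)\in L_A$, $X_j\to A$, and $s_j^{-1}(X_j-A)$ equals $B_{\delta_j}$ up to the entries $-s_j$ and $-s_j/\delta_j=-\delta_j$. Hence it tends to $B_0$, and $B_0\in C_A$.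

Finally suppose $k_{\Omega_3}(A;B_0)=0$, and let $\psi_j=A+\zeta B_0+\zeta^2X_j+O(\zeta^3)$ be as in Lemma~\ref{lem:discs}. Let $x_j$ be the $(1,2)$ entry of $X_j$. The entries of $\psi_j$ are $O(\zeta^2)$ except $(2,1)$, $(2,2)$ and $(3,3)$, which are $1+O(\zeta^2)$, $\zeta+O(\zeta^2)$ and $-\zeta+O(\zeta^2)$. In $\sigma_2$, the coefficient of $\zeta^2$ is $-x_j-1$, coming from $-\psi_{12}\psi_{21}$ and $\psi_{22}\psi_{33}$. In $\sigma_3=\det$, the coefficient of $\zeta^3$ is $x_j$, coming from $-\psi_{12}\psi_{21}\psi_{33}$; all other terms are $O(\zeta^4)$. By Lemma~\ref{lem:discs}, $x_j\to-1$ and $x_j\to0$, a contradiction.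

The entry $-\delta^{-1}\zeta^2$ of $\varphi_\delta$ repairs the conflict ``$x=-1$ and $x=0$'', at the price of a coefficient that explodes as $\delta\to0$. For a counterexample to the conjecture we need more: exploding coefficients while the $1$-jet stays fixed. To find one we need a form of the characteristic polynomial in which the unknowns are few and visible.

\section{Pencils and spectral splitting}\label{sec:pencils}

\subsection{Small determinants for large nilpotent matrices}
Let $p_1,\dots,p_s\ge1$ and $n=\sum p_i$. Let $\mathbb C^n$ have basis $u_{i,l}$ $(1\le i\le s,\ 0\le l<p_i)$, and let $A$ be the nilpotent matrix $Au_{i,l}=u_{i,l+1}$ with $u_{i,p_i}:=0$. So $A$ is multiplication by $t$ on the $\mathbb C[t]$-module generated by $e_1,\dots,e_s$ with relations $t^{p_i}e_i=0$, where $u_{i,l}$ stands for $t^le_i$. We perturb the relations. Put $D=\operatorname{diag}(t^{p_1},\dots,t^{p_s})$. For an $s\times s$ matrix $m=(m_{ji}(t))$ of polynomials with $\deg m_{ji}<p_j$, let $C(m)\in\mathcal M_n$ be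
\[
u_{i,l}\mapsto u_{i,l+1}\ \ (l<p_i-1),\qquad u_{i,p_i-1}\mapsto-\sum_jm_{ji}[u_j],\qquad\text{where}\quad \Big(\sum_lf_lt^l\Big)[u_j]:=\sum_lf_lu_{j,l}.
\]
Then $C(m)=A+N(m)$ with $N(m)$ linear in $m$ and vanishing on $u_{i,l}$ for $l<p_i-1$.

\begin{lemma}\label{lem:det}
$\det(t-C(m))=\det(D+m(t))$.
\end{lemma}

\begin{proof}
Let $P=D+m$, and let $t$ act on $\mathbb C^n$ by $C(m)$. The $\mathbb C[t]$-linear map $\mathbb C[t]^s\to\mathbb C^n$, $e_i\mapsto u_{i,0}$, sends $t^le_i$ to $u_{i,l}$ for $l<p_i$. So it is onto, and it kills the columns $t^{p_i}e_i+\sum_jm_{ji}e_j$ of $P$. In $\operatorname{coker}P$ the span of the $t^le_j$ with $l<p_j$ is stable under $t$, because $t^{p_i}e_i=-\sum_jm_{ji}e_j$ there; it contains all $e_j$, so it is everything. Hence $\dim\operatorname{coker}P\le n$, and $\operatorname{coker}P\cong\mathbb C^n$. By the Smith normal form, the characteristic polynomial of $t$ on $\operatorname{coker}P$ is $\det P$ up to a constant. In row $j$ of $P$ all degrees are at most $p_j$, with equality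 only on the diagonal, where the entry is monic; so $\det P$ is monic.
\end{proof}

For example, the curve $\varphi_\delta$ of Section~\ref{sec:example} is $C(m)$ for $p=(2,1)$ and the pencil
\[
D+m=\begin{pmatrix}t^2-\zeta t+\zeta^2&\delta\zeta\\\delta^{-1}\zeta^2&t+\zeta\end{pmatrix},\qquad\det(D+m)=(t^3+\zeta^3)-\zeta^3=t^3 .
\]

Every germ through $A$ can be brought to this form, with control of the $1$-jet.

\begin{lemma}\label{lem:normal}
Let $\varphi$ be a holomorphic germ at $0$ with $1$-jet $(A,B)$. There are a holomorphic germ $g$ of invertible matrices with $g(0)=I$ and a matrix $m(t,\zeta)$, polynomial in $t$ with $\deg m_{ji}<p_j$ and with coefficients holomorphic in $\zeta$, such that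
\[
g^{-1}\varphi g=C(m),\qquad m=\zeta m^B+O(\zeta^2),\qquad\det(t-\varphi(\zeta))=\det(D+m).
\]
Here $m^B$ and $Y:=g'(0)$ depend only on $(A,B)$, and $B=N(m^B)+[Y,A]$. If $B=N(m_1)$, then $m^B=m_1$.
\end{lemma}

\begin{proof}
Put $w_{i,l}=\varphi^lu_{i,0}$ for $0\le l<p_i$. At $\zeta=0$ this is $u_{i,l}$, so the $w_{i,l}$ form a basis for small $\zeta$. Let $g$ be the matrix $u_{i,l}\mapsto w_{i,l}$. Since $\varphi w_{i,l}=w_{i,l+1}$ for $l<p_i-1$, we get $g^{-1}\varphi g=C(m)$, where $m$ is defined by $\varphi^{p_i}u_{i,0}=-\sum_jm_{ji}[w_j]$. At $\zeta=0$ the left side is $A^{p_i}u_{i,0}=0$, so $m=O(\zeta)$. Modulo $\zeta^2$ everything depends only on $(A,B)$. The determinant formula is Lemma~\ref{lem:det}, and differentiating $\varphi=g(A+N(m))g^{-1}$ at $0$ gives $B=N(m^B)+[Y,A]$.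

If $B=N(m_1)$, then $Bu_{i,l}=0$ for $l<p_i-1$, so $w_{i,l}=u_{i,l}+O(\zeta^2)$ for all $l\le p_i-1$ by induction on $l$. Hence $\varphi^{p_i}u_{i,0}=\varphi w_{i,p_i-1}=\zeta Bu_{i,p_i-1}+O(\zeta^2)=-\zeta\sum_j(m_1)_{ji}[w_j]+O(\zeta^2)$, and so $m^B=m_1$.
\end{proof}

\subsection{Several eigenvalues}
Let $A\in\mathcal M_n$ be arbitrary, with $\mu_\nu,n_\nu,\Pi_\nu,E_\nu,A_\nu,B_\nu$ as in Section~\ref{sec:intro}. For $X$ near $A$ factor $\det(t-X)=\prod_\nu\chi_\nu$, where $\chi_\nu$ is monic of degree $n_\nu$ with roots near $\mu_\nu$, and write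
\[
\chi_\nu(t+\mu_\nu)=t^{n_\nu}+\sum_{k=1}^{n_\nu}f_{\nu,k}(X)\,t^{n_\nu-k}.
\]
Near $A$ we have $L_A=\{f=0\}$ for $f=(f_{\nu,k})$. Multiplication $(\chi_\nu)_\nu\mapsto\prod_\nu\chi_\nu$ of monic polynomials of degrees $n_\nu$ is locally biholomorphic at tuples of pairwise coprime polynomials: its derivative is $(h_\nu)\mapsto\sum_\nu h_\nu\prod_{\kappa\ne\nu}\chi_\kappa$ with $\deg h_\nu<n_\nu$, and if this sum is $0$, then $\chi_\nu$ divides $h_\nu$, so $h_\nu=0$. Therefore $f=H\circ\sigma$ near $A$, with $H$ biholomorphic near $\sigma(A)$ and $H(\sigma(A))=0$.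

\begin{lemma}\label{lem:split}
There are holomorphic maps $\Psi_\nu$ from a neighborhood of $A$ to $\operatorname{End}(E_\nu)$ with $\Psi_\nu(A)=A_\nu$, with derivative $B\mapsto B_\nu$ at $A$, and with
\[
\det(t-\Psi_\nu(X))=t^{n_\nu}+\sum_kf_{\nu,k}(X)t^{n_\nu-k}.
\]
\end{lemma}

\begin{proof}
Fix $\nu$ and write $\Pi_0=\Pi_\nu$. Let $\Pi(X)$ be the Riesz projection of $X$ for the eigenvalues near $\mu_\nu$; it is holomorphic in $X$, commutes with $X$, and $\Pi(A)=\Pi_0$. Put
\[
g(X)=\Pi(X)\Pi_0+(1-\Pi(X))(1-\Pi_0).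
\]
Then $g(A)=I$, so $g$ is invertible near $A$, and $g\Pi_0=\Pi\Pi_0=\Pi g$. So $g$ maps $E_\nu$ onto $\operatorname{im}\Pi(X)$, $g^{-1}Xg$ commutes with $\Pi_0$, and $\Psi_\nu(X):=(g^{-1}Xg-\mu_\nu)|_{E_\nu}$ has the stated characteristic polynomial. Clearly $\Psi_\nu(A)=A_\nu$.

Let a dot denote the derivative at $A$ in the direction $B$. From $\Pi^2=\Pi$ we get $\dot\Pi=\dot\Pi\Pi_0+\Pi_0\dot\Pi$; multiplying by $\Pi_0$ on both sides gives $\Pi_0\dot\Pi\Pi_0=0$. Hence $\Pi_0\dot g\Pi_0=\Pi_0\dot\Pi\Pi_0=0$. The derivative of $g^{-1}Xg$ is $B+[A,\dot g]$, and $\Pi_0[A,\dot g]\Pi_0=A\Pi_0\dot g\Pi_0-\Pi_0\dot g\Pi_0A=0$ since $A$ commutes with $\Pi_0$. So $\dot\Psi_\nu=B_\nu$.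
\end{proof}

\begin{lemma}\label{lem:fdiscs}
For $\psi_j$ as in Lemma~\ref{lem:discs}, every Taylor coefficient at $0$ of $f_{\nu,k}\circ\psi_j$ tends to $0$ as $j\to\infty$.
\end{lemma}

\begin{proof}
The matrices $\psi_j(\zeta)$, $|\zeta|\le1$, need not be near $A$, but $\sigma(\psi_j(\zeta))$ is near $\sigma(A)$. So for large $j$ the map $H\circ\sigma\circ\psi_j$ is defined on $|\zeta|\le1$ and tends to $0$ uniformly. Near $\zeta=0$ it equals $f\circ\psi_j$. Apply Cauchy's estimate.
\end{proof}

\section{The counterexample}\label{sec:counter}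

In the setting of Section~\ref{sec:pencils} take $p=(3,5,2)$ with $u_1=a$, $u_2=b$, $u_3=c$. Reading off the columns, we see that the matrices of Theorem~\ref{thm:counter} are $A$ and
\[
B=N(m_1),\qquad m_1=\begin{pmatrix}-t&t&1\\0&0&0\\0&0&1\end{pmatrix}.
\]

\subsection{No germ}
Suppose that $\varphi$ is a holomorphic germ with values in $L_A$, i.e.\ with nilpotent values, and with $1$-jet $(A,B)$. By Lemma~\ref{lem:normal} there is a $3\times3$ matrix $M=D+\zeta m_1+\zeta^2X$, where the entries $x_{ji}(t,\zeta)$ of $X$ are polynomial in $t$ and holomorphic in $\zeta$, with $\det M=t^{10}$: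
\[
M=\begin{pmatrix}t^3-\zeta t+\zeta^2x_{11}&\zeta t+\zeta^2x_{12}&\zeta+\zeta^2x_{13}\\
\zeta^2x_{21}&t^5+\zeta^2x_{22}&\zeta^2x_{23}\\
\zeta^2x_{31}&\zeta^2x_{32}&t^2+\zeta+\zeta^2x_{33}\end{pmatrix}.
\]
Denote the constants that will matter by
\[
v=x_{21}(0,0),\quad e=x_{22}(0,0),\quad y=x_{31}(0,0),\quad z=x_{32}(0,0).
\]
The given entries are homogeneous if $\zeta$ counts as $t^2$. So we restrict the identity $\det M=t^{10}$ to the curves $\zeta=\lambda t^2$, with $\lambda\in\mathbb C$ fixed and $t$ near $0$. There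
\[
M=\begin{pmatrix}(1-\lambda)t^3+O(t^4)&\lambda t^3+O(t^4)&\lambda t^2+O(t^4)\\
v\lambda^2t^4+O(t^5)&e\lambda^2t^4+O(t^5)&O(t^4)\\
y\lambda^2t^4+O(t^5)&z\lambda^2t^4+O(t^5)&(1+\lambda)t^2+O(t^4)\end{pmatrix}.
\]

\emph{The coefficient of $t^9$.} The products $M_{11}M_{22}M_{33}$ and $M_{12}M_{21}M_{33}$ have order at least $3+4+2=9$; the products $M_{13}M_{21}M_{32}$ and $M_{13}M_{22}M_{31}$ have order at least $10$; the products $M_{12}M_{23}M_{31}$ and $M_{11}M_{23}M_{32}$ have order at least $11$. So
\[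
\lambda^2(1+\lambda)\big[e(1-\lambda)-v\lambda\big]=0\qquad\text{for all }\lambda\in\mathbb C .
\]
Taking $\lambda=1$ gives $v=0$, and then $\lambda=2$ gives $e=0$.

\emph{The coefficient of $t^{10}$ on the curve $\zeta=-t^2$.} For $\lambda=-1$ the entry $M_{33}$ is $O(t^4)$. So the two products that contain it have order at least $11$, and only $M_{13}(M_{21}M_{32}-M_{22}M_{31})$ contributes:
\[
ey-vz=1 .
\]
This contradicts $v=e=0$. Hence there is no such germ. An entire curve in $\Omega_{10}$ through $A$ lies in $L_A$, so there is no entire curve either.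

\subsection{Large discs}
With $e=0$ the equations found above are the system \eqref{eq:toy}: $v=0$ and $vz=-1$. So we try $v=\varepsilon$, $z=-1/\varepsilon$ and look for a pencil whose determinant is $t^{10}$ up to terms with a factor $\varepsilon$. With $M_{22}=t^5+\zeta^2t$ the diagonal product is
\[
(t^3-\zeta t)(t^5+\zeta^2t)(t^2+\zeta)=t^2(t^2-\zeta)(t^2+\zeta)(t^4+\zeta^2)=t^{10}-\zeta^4t^2 .
\]
The product $M_{13}M_{21}M_{32}$ contributes $\zeta\cdot\varepsilon\zeta^2\cdot(-\varepsilon^{-1}\zeta^2)=-\zeta^5$. The two unwanted terms add up to $-\zeta^4(t^2+\zeta)$, a multiple of $M_{33}$, and this is what $-M_{12}M_{21}M_{33}$ can cancel if $M_{12}$ contains $-\varepsilon^{-1}\zeta^2$. Thus let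
\[
M_\varepsilon=\begin{pmatrix}t^3-\zeta t&\zeta t-\varepsilon^{-1}\zeta^2&\zeta\\
\varepsilon\zeta^2&t^5+\zeta^2t&0\\
0&-\varepsilon^{-1}\zeta^2&t^2+\zeta\end{pmatrix}=D+m_\varepsilon(t,\zeta),\qquad\varepsilon>0 .
\]
The entries of $m_\varepsilon$ in rows $1,2,3$ have degree in $t$ less than $3,5,2$, as required, and $m_\varepsilon=\zeta m_1+O(\zeta^2)$. So $C_\varepsilon(\zeta):=C(m_\varepsilon(\cdot,\zeta))$ is polynomial in $\zeta$ and has $1$-jet $(A,B)$, \emph{for every} $\varepsilon$. Explicitly, $C_\varepsilon(\zeta)$ agrees with $A$ on all basis vectors except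
\[
a_2\mapsto\zeta a_1-\varepsilon\zeta^2b_0,\qquad
b_4\mapsto-\zeta a_1+\varepsilon^{-1}\zeta^2a_0-\zeta^2b_1+\varepsilon^{-1}\zeta^2c_0,\qquad
c_1\mapsto-\zeta a_0-\zeta c_0 .
\]
By Lemma~\ref{lem:det}, expanding $\det M_\varepsilon$ along the first row,
\begin{align*}
\det(t-C_\varepsilon(\zeta))&=(t^{10}-\zeta^4t^2)-(\zeta t-\varepsilon^{-1}\zeta^2)\,\varepsilon\zeta^2(t^2+\zeta)+\zeta\cdot\varepsilon\zeta^2\cdot(-\varepsilon^{-1}\zeta^2)\\
&=(t^{10}-\zeta^4t^2)-\varepsilon\zeta^3t(t^2+\zeta)+\zeta^4(t^2+\zeta)-\zeta^5\\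
&=t^{10}-\varepsilon\zeta^3t^3-\varepsilon\zeta^4t .
\end{align*}
Given $R\ge1$, choose $\varepsilon$ with $\varepsilon(R^3+R^4)<1$. If $|\zeta|\le R$ and $|t|\ge1$, then $\varepsilon|\zeta|^3|t|^3+\varepsilon|\zeta|^4|t|\le\varepsilon(R^3+R^4)|t|^3<|t|^{10}$, so $t$ is not an eigenvalue. Hence $r(C_\varepsilon(\zeta))<1$ for $|\zeta|\le R$, and $\varphi(\zeta):=C_\varepsilon(R\zeta)$ belongs to $\mathcal O(\mathbb D,\Omega_{10})$, with $\varphi(0)=A$ and $\varphi'(0)=RB$. So $k_{\Omega_{10}}(A;B)\le1/R$ for every $R\ge1$, i.e.\ $k_{\Omega_{10}}(A;B)=0$. This proves Theorem~\ref{thm:counter} for $n=10$.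

The role of the entry $b_4\mapsto-a_1$ of $B$ is now visible. It is the term $\zeta t$ of $M_{12}$, which forces $v=0$. If we delete it, then $\det M_\varepsilon=t^{10}$ exactly, and the remaining direction is the derivative of an entire curve.

\subsection{Larger \texorpdfstring{$n$}{n}}
Let $n>10$. If $\varphi\in\mathcal O(\mathbb D,\Omega_{10})$ is a competitor for $(A;B)$, then $\varphi\oplus\operatorname{diag}(\mu_i)$ is a competitor for $(A_n;B_n)$, so $k_{\Omega_n}(A_n;B_n)\le k_{\Omega_{10}}(A;B)=0$. An entire curve $\varphi$ in $\Omega_n$ with $1$-jet $(A_n,B_n)$ would lie in $L_{A_n}$. Let $\Psi$ be the map of Lemma~\ref{lem:split} for the matrix $A_n$ and its eigenvalue $0$, which has multiplicity $10$ and generalized eigenspace $\mathbb C^{10}\oplus0$. Since the functions $f_{\nu,k}$ for $A_n$ vanish on $L_{A_n}$ near $A_n$, the germ $\Psi\circ\varphi$ would have characteristic polynomial $t^{10}$ and $1$-jet $(A,B)$. This is impossible by the case $n=10$, and Theorem~\ref{thm:counter} is proved.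

\section{The tangent cone}\label{sec:cone}

We prove Theorem~\ref{thm:cone}. Let $Z=\{B:\ P_{\nu,k}(B)=0\text{ for all }\nu,k\}$. The plan is as follows. The functions $f_{\nu,k}$ vanish to order $d_{\nu,k}$ at $A$, so their initial forms are, up to sign, the $P_{\nu,k}$. This gives $C_A\subset Z$ and, with Lemma~\ref{lem:fdiscs}, also $k_{\Omega_n}(A;B)=0\Rightarrow B\in Z$. The inclusion $Z\subset C_A$ is not automatic, since the initial forms of a set of equations may define too large a cone. It follows once we know that the $n$ initial forms cut out a set of codimension $n$.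

\begin{lemma}\label{lem:order}
As $X\to0$, $f_{\nu,k}(A+X)=(-1)^kP_{\nu,k}(X)+O(|X|^{d_{\nu,k}+1})$. In particular $f_{\nu,k}(A+X)$ vanishes at $X=0$ to order at least $d_{\nu,k}$. Moreover, $\sigma_k(A_\nu+sB_\nu)$ contains no power of $s$ below $s^{d_{\nu,k}}$.
\end{lemma}

\begin{proof}
Fix $\nu$, drop it from the notation for block sizes, and take a Jordan basis $u_{i,l}$ of $E_\nu$, so that $A_\nu u_{i,l}=u_{i,l+1}$. Let $d=d_{\nu,k}$. For $Y\in\operatorname{End}(E_\nu)$, $\sigma_k(A_\nu+Y)$ is the sum of the principal $k$-minors. We expand each minor over permutations $\pi$ of a $k$-set $K$ of basis vectors, and each factor into its $A_\nu$-part and its $Y$-part. Consider a nonzero monomial with $j$ factors from $Y$. Draw $\pi$ as a union of directed cycles on $K$ and remove the $j$ edges that carry $Y$-factors. The remaining edges go from $u_{i,l}$ to $u_{i,l+1}$, so they contain no cycle; hence each cycle has lost at least one edge, and what remains is a set of $j$ disjoint paths (possibly single vertices)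 covering $K$, each inside one Jordan chain. The paths meet at most $j$ chains, so $k\le p_1+\dots+p_j$ (with $p_i=0$ beyond the last block), that is, $j\ge d$.

Hence $\sigma_k(A_\nu+Y)=\rho(Y)+O(|Y|^{d+1})$, where $\rho$ is homogeneous of degree $d$ and $\rho(Y)$ is the coefficient of $s^d$ in $\sigma_k(A_\nu+sY)$. By Lemma~\ref{lem:split}, $f_{\nu,k}(A+X)=(-1)^k\sigma_k(A_\nu+Y)$ with $Y=\Psi_\nu(A+X)-A_\nu=X_\nu+O(|X|^2)$, and $\rho(X_\nu)=P_{\nu,k}(X)$.
\end{proof}

\subsection{The dimension of \texorpdfstring{$Z$}{Z}}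
Pencils turn the forms $P_{\nu,k}$ into small determinants. For $p=(2,1)$ and variables $a_0,a_1,b_0,c_0,d_0$,
\[
\det\begin{pmatrix}t^2+a_0+a_1t&b_0\\c_0&t+d_0\end{pmatrix}=t^3+(a_1+d_0)t^2+(a_0+a_1d_0)t+(a_0d_0-b_0c_0),
\]
with initial forms $a_1+d_0$, $a_0$ and $a_0d_0-b_0c_0$. They involve common variables. But if the variables far down the diagonal are treated as smaller, so that $d_0$ is negligible against $a_1$, and $a_0d_0$ against $b_0c_0$, there remain the forms $a_1$, $a_0$, $b_0c_0$: \emph{different antidiagonals, disjoint variables}. Their zero set is visibly of codimension $3$. The general proof chooses weights for which this works.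

\begin{lemma}\label{lem:dim}
$\dim Z\le n^2-n$.
\end{lemma}

\begin{proof}
\emph{A slice.} Let $\mathcal S=\bigoplus_\nu\mathcal S_\nu\subset\mathcal M_n$, where $\mathcal S_\nu\subset\operatorname{End}(E_\nu)$ consists of the $N(m)$ of Section~\ref{sec:pencils} (for $A_\nu$ and a Jordan basis of $E_\nu$) with $m_{ji}$ an arbitrary polynomial of degree less than $p^\nu_{\max(i,j)}$. This bound is at most $p_j^\nu$, since the sizes decrease. The coefficients of the $m_{ji}$ are coordinates on $\mathcal S$. As $Z$ is a cone, all its components contain $0$, and a component $Z'$ satisfies $\dim(Z'\cap\mathcal S)\ge\dim Z'+\dim\mathcal S-n^2$. So it suffices to show that $W:=Z\cap\mathcal S$ has dimension at most $\dim\mathcal S-n$.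

\emph{The forms on the slice.} Fix $\nu$ and suppress it for the block sizes. By Lemma~\ref{lem:det}, $(-1)^k\sigma_k(A_\nu+sN(m))$ is the coefficient of $t^{n_\nu-k}$ in $\det(D+sm)=\sum_Is^{|I|}\det(m_{II})\,t^{\sum_{i\notin I}p_i}$, where $I$ runs through the sets of block indices. Writing $[t^l]$ for the coefficient of $t^l$ (which is $0$ for $l<0$) and $d=d_{\nu,k}$, we obtain on $\mathcal S$
\[
(-1)^kP_{\nu,k}=Q_{\nu,k}:=\sum_{|I|=d}\big[t^{\,\sum_{i\in I}p_i-k}\big]\det m_{II}.
\]
For $I=\{1,\dots,d\}$ the exponent is $l:=p_1+\dots+p_d-k$. As $k$ runs through the values with $d_{\nu,k}=d$, $l$ runs through $p_d-1,\dots,1,0$.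

\emph{Weights.} Give every coefficient of $m_{ji}$ the weight $(i+j)^2$. A permutation $\pi$ of $I$, $|I|=d$, contributes to $\det m_{II}$ terms of weight
\[
\sum_{i\in I}(i+\pi(i))^2\ \ge\ \frac1d\Big(2\sum_{i\in I}i\Big)^2\ \ge\ \frac1d\big(d(d+1)\big)^2=d(d+1)^2
\]
by the Cauchy--Schwarz inequality. Equality holds if and only if $I=\{1,\dots,d\}$ and all $i+\pi(i)$ are equal, that is, equal to $d+1$. So the part of $Q_{\nu,k}$ of weight $w_{\nu,k}:=d(d+1)^2$ is
\[
\pm[t^l]\prod_{i=1}^dm_{d+1-i,\,i}(t),
\]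
and there are no terms of lower weight. The factors $m_{d+1-i,i}$ involve disjoint sets of variables, and each has at least the free coefficients of $t^0,\dots,t^{p_d-1}$, since $\max(i,d+1-i)\le d$.

\emph{The degenerate set.} Let $W_0\subset\mathcal S$ be the zero set of all these lowest-weight parts. It is given by the conditions $\prod_{i=1}^dm_{d+1-i,i}\equiv0\bmod t^{p_d}$, one for each $\nu$ and $d$, in disjoint sets of variables. The condition for $(\nu,d)$ means that the orders of vanishing at $t=0$ of the factors add up to at least $p_d$. So it defines the union, over all integers $\alpha_i\ge0$ with $\sum\alpha_i=p_d$, of the linear spaces $\{\operatorname{ord}m_{d+1-i,i}\ge\alpha_i\text{ for all }i\}$, each of codimension $p_d$. Hence $\operatorname{codim}W_0=\sum_{\nu,d}p_d^\nu=n$.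

\emph{Degeneration.} For $\tau\in\mathbb C$ and $x\in\mathcal S$ let $\tau\cdot x$ be $x$ with each variable multiplied by $\tau^{\text{weight}}$. Then $\tau^{-w_{\nu,k}}Q_{\nu,k}(\tau\cdot x)$ is a polynomial in $(x,\tau)$, homogeneous of degree $d_{\nu,k}$ in $x$, and for $\tau=0$ it is the lowest-weight part of $Q_{\nu,k}$. The set
\[
\{(x,\tau)\in\mathbb P(\mathcal S)\times\mathbb C:\ \tau^{-w_{\nu,k}}Q_{\nu,k}(\tau\cdot x)=0\text{ for all }\nu,k\}
\]
is closed. Its fiber over $\tau\ne0$ is isomorphic to $\mathbb P(W)$, and its fiber over $0$ is $\mathbb P(W_0)$. For a proper map the fiber dimension is upper semicontinuous on the target, so $\dim\mathbb P(W)\le\dim\mathbb P(W_0)$ (with $\dim\emptyset=-1$). Thus $\dim W\le\dim W_0=\dim\mathcal S-n$.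
\end{proof}

\subsection{Proof of Theorem~\ref{thm:cone}}
\emph{$C_A\subset Z$.} Let $B\in C_A$, that is, $t_jY_j\to B$ with $A+Y_j\in L_A$, $Y_j\to0$. With $d=d_{\nu,k}$, Lemma~\ref{lem:order} gives
\[
0=(-1)^kt_j^df_{\nu,k}(A+Y_j)=P_{\nu,k}(t_jY_j)+O(|t_jY_j|^d\,|Y_j|)\ \longrightarrow\ P_{\nu,k}(B).
\]

\emph{$Z\subset C_A$.} Let $B\in Z$. By Lemma~\ref{lem:order} the functions $F_{\nu,k}(X,s)=s^{-d_{\nu,k}}f_{\nu,k}(A+sX)$ are holomorphic near $(B,0)$, with $F_{\nu,k}(X,0)=(-1)^kP_{\nu,k}(X)$, so they vanish at $(B,0)$. Every component at $(B,0)$ of $\{F=0\}$, given by $n$ equations in $n^2+1$ variables, has dimension at least $n^2+1-n$, while $\{F=0,\,s=0\}=Z\times\{0\}$ (near $(B,0)$) has dimension at most $n^2-n$ by Lemma~\ref{lem:dim}. So no component lies in $\{s=0\}$, and there are $(X_j,s_j)\to(B,0)$ with $F(X_j,s_j)=0$ and $s_j\ne0$. Then $A+s_jX_j\in L_A$, $A+s_jX_j\to A$ and $s_j^{-1}\big((A+s_jX_j)-A\big)=X_j\to B$, so $B\in C_A$.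

\emph{$k_{\Omega_n}(A;B)=0$ implies $B\in Z$.} As $0\in Z$, we may assume $B\ne0$. Let $\psi_j$ be as in Lemma~\ref{lem:discs}. Since $\psi_j=A+\zeta B+O(\zeta^2)$, Lemma~\ref{lem:order} shows that the coefficient of $\zeta^{d_{\nu,k}}$ in $f_{\nu,k}\circ\psi_j$ is $(-1)^kP_{\nu,k}(B)$ for every $j$. By Lemma~\ref{lem:fdiscs} it tends to $0$. So $P_{\nu,k}(B)=0$. This proves Theorem~\ref{thm:cone}.

\section{At most two Jordan blocks}\label{sec:positive}

We prove Theorem~\ref{thm:positive}. One implication was shown in Section~\ref{sec:intro}. So let $A$ be as in the theorem and $k_{\Omega_n}(A;B)=0$. If $B=0$, the constant curve will do; let $B\ne0$.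

The plan is to reduce to a nilpotent $A$ and to pencils of size $s\le2$, to read off necessary conditions from the approximate solutions, and then to write down an exact solution in each case.

\subsection{Reductions}
First, an entire curve is no harder to find than a germ.

\begin{lemma}\label{lem:entire}
If a holomorphic germ $\varphi$ with values in $L_A$ has $1$-jet $(A,B)$, then there is $\varphi_1\in\mathcal O(\mathbb C,\Omega_n)$ with values in $L_A$ and the same $1$-jet.
\end{lemma}

\begin{proof}
Let $\mathcal O=\mathbb C\{\zeta\}$ be the ring of convergent power series. The characteristic polynomial of $\varphi$ has constant coefficients, hence constant roots. For a root $\lambda$ take an eigenvector over the fraction field of $\mathcal O$, multiply it by a power of $\zeta$ so that it lies in $\mathcal O^n$ and does not vanish at $\zeta=0$, and complete it by constant vectors to a basis of $\mathcal O^n$. In this basis the first column of $\varphi$ is $(\lambda,0,\dots,0)^T$, and the remaining diagonal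 block again has a characteristic polynomial with constant coefficients. By induction on $n$ we get $\varphi=gTg^{-1}$ with $g\in GL_n(\mathcal O)$ and $T$ upper triangular with constant diagonal. Put $\varphi_1=g_1T_1g_1^{-1}$ with $g_1=g(0)e^{\zeta g(0)^{-1}g'(0)}$ and $T_1=T(0)+\zeta T'(0)$. Then $g_1,g_1^{-1},T_1$ are entire, $T_1$ is upper triangular with the same constant diagonal as $T$, and $g_1,T_1$ have the same $1$-jets as $g,T$.
\end{proof}

Next, we may treat each eigenvalue separately. Let $\psi_j$ be as in Lemma~\ref{lem:discs}. By Lemmas~\ref{lem:split} and~\ref{lem:fdiscs}, the germs $\psi_{j,\nu}=\Psi_\nu\circ\psi_j$ have $1$-jet $(A_\nu,B_\nu)$ and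
\begin{equation}\label{eq:approx}
\det(t-\psi_{j,\nu}(\zeta))\to t^{n_\nu}\quad(j\to\infty)\qquad\text{for each coefficient in }t,\zeta .
\end{equation}
We call a pair $(A_\nu,B_\nu)$ with $A_\nu$ nilpotent of size $n_\nu$ \emph{approximable} if there are germs $\psi_{j,\nu}$ with this $1$-jet and with \eqref{eq:approx}. \emph{It suffices to show that every approximable pair for which $A_\nu$ has at most two Jordan blocks, or only blocks of size $1$, is the $1$-jet of a germ with nilpotent values.} Indeed, given such germs for all $\nu$, add $\mu_\nu I$ and take the direct sum. The result $\psi$ has values in $L_A$ and $1$-jet $(A,\bigoplus B_\nu)$. The difference $B-\bigoplus B_\nu$ has zero diagonal blocks, and $Y\mapsto[Y,A]$ is invertible on such matrices because the $\mu_\nu$ are distinct. So $B-\bigoplus B_\nu=[Y,A]$ for some $Y$, and $e^{\zeta Y}\psi e^{-\zeta Y}$ is a germ in $L_A$ with $1$-jet $(A,B)$. Lemma~\ref{lem:entire} then gives an entire curve.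

From now on we write $n,A,B$ for $n_\nu,A_\nu,B_\nu$. So $A$ is nilpotent with blocks $p_1\ge\dots\ge p_s$, as in Section~\ref{sec:pencils}, and $(A,B)$ is approximable by germs $\psi_j$.

\emph{All blocks of size $1$.} Here $A=0$ and $\psi_j=\zeta B+O(\zeta^2)$. The coefficient of $\zeta^k$ in $\sigma_k\circ\psi_j$ is $\sigma_k(B)$, so $\sigma_k(B)=0$ for all $k$. Thus $B$ is nilpotent and $\zeta B$ is the required germ.

\medskip
For the other cases we pass to pencils and allow power series as entries, since then the degree conditions $\deg m_{ji}<p_j$ need not be maintained. Let $R=\mathbb C\{t,\zeta\}$, and let $m$ be an $s\times s$ matrix over $\mathbb C\{t\}$.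
\begin{itemize}
\item \emph{Approximants} for $m$ are matrices $M_j=D+\zeta m+\zeta^2X_j$ over $R$ $(j=1,2,\dots)$ such that $\det M_j\to t^n$ in each coefficient in $t,\zeta$.
\item A \emph{solution} for $m$ is a matrix $M=D+\zeta m+O(\zeta^2)$ over $R$ with $\det M=t^n$.
\end{itemize}
By Lemma~\ref{lem:normal} and \eqref{eq:approx}, $m^B$ has approximants. On the other hand, a solution gives the germ we want:

\begin{lemma}\label{lem:solution}
If $m^B$ has a solution, then $(A,B)$ is the $1$-jet of a germ with nilpotent values.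
\end{lemma}

\begin{proof}
Let $M$ be a solution, $Q=R^s/MR^s$ and $\mathcal O=\mathbb C\{\zeta\}$. By Cramer's rule $t^nQ=\det M\cdot Q=0$, so $Q$ is a quotient of $(R/t^nR)^s$ and is finitely generated over $\mathcal O$. Since $Q/\zeta Q=\bigoplus_i\mathbb C\{t\}/(t^{p_i})$ has the basis $t^le_i$, $l<p_i$, these $n$ elements generate $Q$ over $\mathcal O$ by Nakayama's lemma. Moreover $Q$ is torsion-free: if $\zeta x=My$, then $Dy(\cdot,0)=0$, so $y=\zeta y'$ and $x=My'$. Hence $Q$ is free over the discrete valuation ring $\mathcal O$, with basis $t^le_i$.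

In this basis multiplication by $t$ is a holomorphic germ $\hat\varphi$ of $n\times n$ matrices, with $\hat\varphi^n=0$. The $i$-th column of $M$ says that $t^{p_i}e_i\equiv-\zeta\sum_jm^B_{ji}e_j\bmod\zeta^2Q$, and $\deg m^B_{ji}<p_j$. So $\hat\varphi$ has $1$-jet $(A,N(m^B))$. With $B=N(m^B)+[Y,A]$ from Lemma~\ref{lem:normal}, the germ $e^{\zeta Y}\hat\varphi e^{-\zeta Y}$ has $1$-jet $(A,B)$.
\end{proof}

We may simplify $m$ by row and column operations: \emph{if $L,K$ are matrices over $R$ with determinant $1$ and $L(D+\zeta m)K\equiv D+\zeta m'\bmod\zeta^2$, then $m$ has approximants (a solution) if and only if $m'$ does.} Indeed $M_j\mapsto LM_jK$ transforms approximants for $m$ into approximants for $m'$, likewise for solutions, and $L^{-1},K^{-1}$ lead back.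

\emph{One block.} The coefficient of $\zeta$ in $\det M_j=t^n+\zeta m^B+\cdots$ is $m^B$, so $m^B=0$, and $M=D$ is a solution.

\subsection{Two blocks}
Let $s=2$, with blocks $p\ge q$, $r=p-q$, $n=p+q$, and
\[
D=\operatorname{diag}(t^p,t^q),\qquad m=\begin{pmatrix}a&b\\c&d\end{pmatrix}.
\]
We start from $m=m^B$. Subtracting $\zeta h(t)$ times row $2$ from row $1$ changes $m$ only by $b\mapsto b-ht^q$. So we may assume that $\deg b<q$, and $\deg c,\deg d<q$ holds already.

\medskip
\emph{Necessary conditions.} Let $m$ be any matrix over $\mathbb C\{t\}$ with approximants $M_j=D+\zeta m+\zeta^2X_j$. Let $x_{ik}\in\mathbb C\{t\}$ be the entries of $X_j$ at $\zeta=0$ (they depend on $j$). We look at the coefficients of $\zeta,\zeta^2,\zeta^3$ in $\det M_j$.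

(i) The coefficient of $\zeta$ does not depend on $j$. So $t^pd+t^qa=0$, i.e.\ $a=-t^rd$.

(ii) The coefficient of $\zeta^2$ gives $t^px_{22}+t^qx_{11}-t^rd^2-bc\to0$. The powers of $t$ below $t^q$ come only from $-t^rd^2-bc$, which does not depend on $j$. Hence
\[
t^rd^2+bc=t^q\varsigma\quad\text{for some }\varsigma\in\mathbb C\{t\},\qquad\text{and then}\qquad x_{11}+t^rx_{22}-\varsigma\to0 .
\]

(iii) Modulo $t^q$ the coefficient of $\zeta^3$ is $dx_{11}+ax_{22}-bx_{21}-cx_{12}$; the entries of $X_j$ of the next order in $\zeta$ appear multiplied by $t^p$ or $t^q$. Inserting (i) and (ii) we get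
\[
d\varsigma-2t^rd\,x_{22}-bx_{21}-cx_{12}\to0\qquad\text{in }\mathbb C\{t\}/(t^q).
\]
This space is finite-dimensional, so its ideals are closed, and therefore
\[
d\varsigma\in(t^rd,\,b,\,c,\,t^q).
\]

This is where two blocks matter. The condition (iii) is \emph{linear} in the unknowns $x_{ik}$, so solving it approximately is the same as solving it; and (i)--(iii), applied to a suitably simplified $m$, will turn out to be sufficient. With three blocks there are products of unknowns such as $m_{13}x_{21}x_{32}$, which is the term $vz$ of Section~\ref{sec:counter}. For $p=(2,1)$ and $m=\operatorname{diag}(-t,1)$, the direction $B_0$ of Section~\ref{sec:example}, we have $\varsigma=1$, and (iii) would say $1\in(t)$.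

\medskip
\emph{Sufficiency.} Let $\beta,\gamma,\ell$ be the orders at $t=0$ of $b,c,d$ ($\infty$ for the zero series), and $k=\min(r+\ell,\beta,\gamma)$.

\emph{Case 1: $k=\beta<\infty$ or $k=\gamma<\infty$.} Since $\deg b,\deg c<q$, we have $k<q$, and (iii) says $\operatorname{ord}(d\varsigma)\ge k$. If $k=\beta$, then $x=d\varsigma/b\in\mathbb C\{t\}$. Let
\[
M=\begin{pmatrix}t^p-\zeta t^rd+\zeta^2\varsigma&\zeta b\\\zeta c+\zeta^2x&t^q+\zeta d\end{pmatrix}.
\]
As $t^pd=t^rd\,t^q$, the $\zeta$-terms cancel, and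
\[
\det M=t^n+\zeta^2(t^q\varsigma-t^rd^2-bc)+\zeta^3(d\varsigma-bx)=t^n .
\]
If $k=\gamma$, use the off-diagonal entries $\zeta b+\zeta^2d\varsigma/c$ and $\zeta c$ instead; then the coefficient of $\zeta^3$ is $d\varsigma-(d\varsigma/c)c=0$, and the rest is unchanged. (The pencil of $\varphi_\delta$ in Section~\ref{sec:pencils} is of the type $k=\beta$.)

\emph{Case 2: neither holds.} If $d=0$, then $b=c=0$, and $a=0$ by (i), so $M=D$ is a solution. Otherwise $r+\ell<\infty$ and $r+\ell<\beta,\gamma$: the diagonal dominates. We first diagonalize $m$.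

For $u\in\mathbb C\{t\}$ let $L=\begin{pmatrix}1&t^ru\\0&1\end{pmatrix}$, $K=\begin{pmatrix}1&-u\\0&1\end{pmatrix}$. Since $t^rt^q=t^p$, we have $LDK=D$. Using $a=-t^rd$,
\[
LmK=\begin{pmatrix}a+t^ruc&\ b+2ut^rd-u^2t^rc\\c&d-uc\end{pmatrix}.
\]
Write $b=t^rd\,b'$ and $c=d\,c'$ with $b',c'\in\mathbb C\{t\}$, $b'(0)=c'(0)=0$, which is possible since $\beta>r+\ell$ and $\gamma>\ell$. The upper right entry is $t^rd\,(b'+2u-u^2c')$. By the implicit function theorem the equation $b'+2u-u^2c'=0$ has a solution $u\in t\,\mathbb C\{t\}$. Hence we may assume $b=0$. The new $d$ is $d(1-uc')$, still of order $\ell$; $c$ is unchanged; and the new $a$ is $-t^r(d-uc)$, so $a=-t^rd$ still holds.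

Next let $w=c/(2t^rd)\in\mathbb C\{t\}$, which is possible as $\gamma>r+\ell$, and $L=\begin{pmatrix}1&0\\w&1\end{pmatrix}$, $K=\begin{pmatrix}1&0\\-wt^r&1\end{pmatrix}$. Again $LDK=D$, because the lower left entry is $wt^p-wt^rt^q=0$. Since $b=0$, the operation $m\mapsto LmK$ changes only $c$, into $c+w(a-t^rd)=c-2wt^rd=0$. So now
\[
m=\operatorname{diag}(-t^rd,\,d),\qquad\operatorname{ord}d=\ell<\infty .
\]
This $m$ has approximants, so (ii) and (iii) hold for it. By (ii), $\varsigma=t^rd^2/t^q\in\mathbb C\{t\}$. By (iii), $d\varsigma\in(t^rd,t^q)$, that is, $r+3\ell-q\ge\min(r+\ell,q)$. So $2\ell\ge q$ or $r+3\ell\ge2q$.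

If $2\ell\ge q$, let $\theta=d^2/(2t^q)\in\mathbb C\{t\}$ and
\[
M=\begin{pmatrix}t^p-\zeta t^rd+\zeta^2t^r\theta&\zeta^2t^r\theta\\\zeta^2\theta&t^q+\zeta d+\zeta^2\theta\end{pmatrix}.
\]
The upper left entry is $t^r(t^q-\zeta d+\zeta^2\theta)$, so
\[
\det M=t^r\big[(t^q+\zeta^2\theta)^2-\zeta^2d^2\big]-\zeta^4t^r\theta^2=t^r\big[t^{2q}+\zeta^2(2t^q\theta-d^2)\big]=t^{r+2q}=t^n .
\]

If $r+3\ell\ge2q$, let $\kappa=t^rd^3/t^{2q}\in\mathbb C\{t\}$, so that $d\varsigma=t^q\kappa$, and
\[
M=\begin{pmatrix}t^p-\zeta t^rd+\zeta^2\varsigma-\zeta^3\kappa&-\zeta^2\kappa\\\zeta^2d&t^q+\zeta d\end{pmatrix}.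
\]
The coefficients of $\zeta$ and $\zeta^2$ in $\det M$ are $t^pd-t^rd\,t^q=0$ and $t^q\varsigma-t^rd^2=0$; the coefficient of $\zeta^3$ is $d\varsigma-\kappa t^q=0$; the coefficient of $\zeta^4$ is $-\kappa d+\kappa d=0$. So $\det M=t^n$.

In all cases $m$, and hence $m^B$, has a solution. By Lemma~\ref{lem:solution}, $(A,B)$ is the $1$-jet of a germ with nilpotent values. With the reductions above, Theorem~\ref{thm:positive} is proved.

\begin{thebibliography}{1}
\bibitem{NT} Nikolai Nikolov, Pascal J. Thomas, \emph{On the zero set of the Kobayashi--Royden pseudometric of the spectral unit ball}, arXiv:0706.0854 (2007).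
\end{thebibliography}
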